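# Counting non-prime endomorphisms of free groups

## 1. The square guess: $3/4$ in rank two, $1-\frac1{2r}$ in rank $r$

Let $F_r=F(x_1,\dots,x_r)$ be the free group of rank $r\ge 2$ with its basis fixed; in rank two we write $a,b$ for the basis. A tuple $U=(u_1,\dots,u_r)\in F_r^r$ defines the endomorphism $x_i\mapsto u_i$. In rank two $\varphi_{u,v}$ denotes the endomorphism with $a\mapsto u$, $b\mapsto v$. In a composition $\alpha\circ\beta$, also written $\alpha\beta$, the map $\beta$ acts first.

**Definition (prime endomorphism).** An endomorphism $\varphi$ of $F_r$ is *prime* if it is injective and, whenever $\varphi=\alpha\circ\beta$ with endomorphisms $\alpha,\beta$ of $F_r$, at least one of $\alpha,\beta$ is an automorphism. We call a tuple $U$ (non-)prime if its endomorphism is.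

For example, $\varphi_{a,a}$ is not injective, so it is not prime. The map $\varphi_{a,b^4}=\varphi_{a,b^2}\circ\varphi_{a,b^2}$ is not prime, because every element of the image of $\varphi_{a,b^2}$ has even $b$-exponent sum, so $\varphi_{a,b^2}$ is not onto. We shall see in Section 3 that $\varphi_{a,b^2}$ is prime.

Let $B_n$ be the ball of radius $n$ for word length, and put $\beta=2r-1$. The sphere of radius $s\ge1$ has $2r\beta^{s-1}\ge\beta^s$ elements, so $\log|B_n|\sim n\log\beta$; in rank two $|B_n|=2\cdot3^n-1$. In rank two put
$$\mathcal N_n=\{(u,v)\in B_n\times B_n:\varphi_{u,v}\text{ is not prime}\},\qquad \delta_{\rm np}=\limsup_{n\to\infty}\frac{\log|\mathcal N_n|}{\log|B_n\times B_n|},$$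
and define $\delta_r$ in the same way for $r$-tuples in $B_n^r$, so that $\delta_2=\delta_{\rm np}$. The problem is from Andreas Thom, "On prime endomorphisms of the free group of rank two", arXiv:2606.02225 (2026). It is known that $\frac34\le\delta_{\rm np}\le\frac{27}{28}$, and the conjecture is $\delta_{\rm np}=\frac34$.

Where would the value $\frac34$ come from? The cheapest way to force a factorization is to make one entry a square: $\varphi_{u,w^2}=\varphi_{u,w}\circ\varphi_{a,b^2}$. The word $w$ has length at most about $n/2$, so there are about $3^{n}\cdot3^{n/2}$ such pairs, out of $3^{2n}$. The same count in rank $r$ suggests $1-\frac1{2r}$. So the first guess is $\delta_r=1-\frac1{2r}$ for all $r$. We first make the lower bound precise and then test the guess.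

We use the number $C_m$ of cyclically reduced words of length $m\ge1$ in $F_r$. Such a word is a closed walk $y_1\to y_2\to\dots\to y_m\to y_1$ on the $2r$ letters in which no letter is followed by its inverse. So $C_m=\operatorname{tr}(J-P)^m$, with $J$ the all-ones $2r\times2r$ matrix and $P$ the permutation matrix of inversion of letters. The all-ones vector has eigenvalue $2r-1$. On the vectors with coordinate sum $0$ the matrix is $-P$, with eigenvalues $+1$ ($r$ times) and $-1$ ($r-1$ times). Hence
$$C_m=(2r-1)^m+r+(r-1)(-1)^m.\tag{1}$$
Check for $r=2$: $C_1=4$ and $C_2=12$, as they should be.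

**Proposition 1 (squares).** Let $r\ge2$. There is $c>0$ such that for all large $n$ at least $c\,\beta^{(r-1/2)n}$ tuples in $B_n^r$ are non-prime.

*Proof.* Let $n\ge4$, let $u_1,\dots,u_{r-1}\in B_n$ have even length, and let $w$ be cyclically reduced of length $2\lfloor n/4\rfloor$. Then $w^2\in B_n$, and the endomorphism of $(u_1,\dots,u_{r-1},w^2)$ is
$$(x_i\mapsto u_i\ (i<r),\ x_r\mapsto w)\circ(x_i\mapsto x_i\ (i<r),\ x_r\mapsto x_r^2).$$
The elements of even length form a proper subgroup, and it contains the image of the left factor, so the left factor is not onto. The right factor is not onto (look at $x_r$-exponent sums mod 2). So the tuple is non-prime. There are at least $\beta^{n-1}$ choices for each $u_i$ (take the sphere of radius $n$ or $n-1$, whichever is even), and by (1) at least $\beta^{2\lfloor n/4\rfloor}\ge\beta^{n/2-3/2}$ choices for $w$. The map $w\mapsto w^2$ is injective. $\square$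

**Test: radius one.** For $r=2$ and $n=1$ there are $25$ pairs. In $9$ of them an entry is trivial; in $8$ more $v=u^{\pm1}$ with $u\ne1$. These $17$ are not injective. The remaining $8$, namely $(a^{\pm1},b^{\pm1})$ and $(b^{\pm1},a^{\pm1})$, give automorphisms. An automorphism is prime: if $\alpha\beta$ is an automorphism, then $\alpha$ is onto, hence an automorphism because $F_2$ is Hopfian. So $|\mathcal N_1|=17$. No proper power has appeared yet; we do $n=2$ by hand in Section 4.

**Test: pairs without powers.** Are there non-prime pairs of another kind? Yes: $\varphi_{ab^2,ab^{-2}}=\varphi_{a,b^2}\circ\varphi_{ab,ab^{-1}}$, and neither factor is onto (the image of the second consists of elements of even length). More generally one can take both entries in $\langle a,b^2\rangle$. To count such pairs we need the growth of this subgroup. Let $\lambda=2.130\ldots$ be the positive root of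
$$\lambda^3=\lambda^2+\lambda+3 .$$
It is unique by Descartes' rule of signs. The polynomial $x^3-x^2-x-3$ is $-0.0033\ldots$ at $2.13$ and $0.08\ldots$ at $2.14$, so $2.13<\lambda<2.14$ and $4.53<\lambda^2<4.58<3^{3/2}=5.19\ldots$

**Lemma 2 (growth of $\langle a,b^2\rangle$).** Let $h_s$ be the number of elements of length $s$ in $\langle a,b^2\rangle$. There are $c,C>0$ with $c\lambda^s\le h_s\le C\lambda^s$ for all $s\ge0$.

*Proof.* The group is free on $a$ and $y=b^2$, and a reduced word in $a,y$ becomes a reduced word in $a,b$. So $h_s$ counts reduced words in $a,y$ of total weight $s$, where $a$ has weight $1$ and $y$ has weight $2$. Nontrivial powers of $a$ have generating function $A=\frac{2z}{1-z}$, those of $y$ have $B=\frac{2z^2}{1-z^2}$. A reduced word is an optional power of $a$, then some number of blocks ($y$-power, $a$-power), then an optional power of $y$. Hence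
$$\sum_s h_sz^s=\frac{(1+A)(1+B)}{1-AB}=\frac{(1+z)(1+z^2)}{(1-z)(1-z^2)-4z^3}=\frac{(1+z)(1+z^2)}{1-z-z^2-3z^3}.\tag{2}$$
The numerator has degree $3$, so $h_s=h_{s-1}+h_{s-2}+3h_{s-3}$ for $s\ge4$, with $h_0,\dots,h_3=1,2,4,10$, and all $h_s>0$. The sequence $\lambda^s$ satisfies the same recurrence, so two-sided bounds for $s\le3$ propagate by induction. $\square$

So pairs inside $\langle a,b^2\rangle$ number about $\lambda^{2n}\approx4.54^n$, fewer than the $5.19\ldots^n$ pairs with a square. In rank two the guess passes this test.

**Test: higher rank.** For large $r$, a rank $r-1$ free factor is almost as large as $F_r$, and it gives a serious competitor.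

**Proposition 3.** Let $r\ge3$. There is $c>0$ such that for all large $n$ at least $c\,(2r-1)^n(2r-3)^{(r-1)n}$ tuples in $B_n^r$ are non-prime.

*Proof.* Let $u_1\in B_n$ have even $x_r$-exponent sum, and let $u_2,\dots,u_r\in\langle x_1,\dots,x_{r-1}\rangle\cap B_n$ have even length. Put
$$\alpha:\ x_1\mapsto u_1,\quad x_i\mapsto x_{i-1}\ (i\ge2);\qquad \gamma:\ x_1\mapsto x_1,\quad x_i\mapsto u_i(x_2,\dots,x_r)\ (i\ge2),$$
where $u_i(x_2,\dots,x_r)$ means $u_i$ with each $x_j$ replaced by $x_{j+1}$. Then $\alpha\gamma$ is $x_i\mapsto u_i$. All elements in the image of $\alpha$ have even $x_r$-exponent sum, so $\alpha$ is not onto. Following $\gamma$ by the map onto $\langle x_2,\dots,x_r\rangle$ that kills $x_1$ gives an image inside the even-length subgroup, so $\gamma$ is not onto. Hence the tuple is non-prime.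

Count: sending $g\in B_{n-1}$ to $g$ or $gx_r$, whichever has even $x_r$-exponent sum, is at most two-to-one, so there are at least $\frac12|B_{n-1}|$ choices for $u_1$. In the free group of rank $r-1\ge2$ the sphere of radius $s\geq 1$ has at least $(2r-3)^s$ elements; take $s\in\{n-1,n\}$ even for $u_2,\dots,u_r$. $\square$

In the normalization of $\delta_r$, the two families contribute
$$1-\frac1{2r}\qquad\text{and}\qquad\frac1r\Big(1+(r-1)\frac{\log(2r-3)}{\log(2r-1)}\Big).$$
For $r=3$ these are $0.833\ldots$ and $0.788\ldots$; for $r=4$ they are $0.875$ and $0.870\ldots$; for $r=5$ they are $0.9$ and $0.908\ldots$ So the guess fails in rank five.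

**Lemma 4.** The first number is strictly larger for $r=2,3,4$, and the second is strictly larger for all $r\ge5$.

*Proof.* Multiply by $r$. The second is larger iff $(r-1)\log(2r-3)>(r-\frac32)\log(2r-1)$. Doubling and rearranging, this says
$$\Big(\frac{2r-1}{2r-3}\Big)^{2r-2}<2r-1 .$$
For $r=2,3,4$ the left side is $9$, $7.7\ldots$, $7.5\ldots$, which exceeds $3,5,7$. With $y=2r-2$ the left side is $\big(\frac{y+1}{y-1}\big)^y=\exp(2y\,\mathrm{artanh}(1/y))$, and $y\,\mathrm{artanh}(1/y)=\sum_{k\ge0}\frac{y^{-2k}}{2k+1}$ decreases in $y$. So for $r\ge5$ it is at most its value at $r=5$, namely $(9/7)^8<7.5<9\le2r-1$. $\square$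

We shall prove that nothing beats these two families. A *proper power* is an element $h^k$ with $h\ne1$, $k\ge2$; let $P_n$ be the number of proper powers in $B_n$.

**Theorem A (rank 2).**
1. $\displaystyle\lim_{n\to\infty}\frac{\log|\mathcal N_n|}{\log|B_n\times B_n|}=\frac34$. In particular the conjecture $\delta_{\rm np}=\frac34$ is true, and the limsup is a limit.
2. $|\mathcal N_n|=2|B_n|P_n+R_n$ with $c_1\lambda^{2n}\le R_n\le c_2\lambda^{2n}$ for large $n$, where $c_1,c_2>0$ are constants. Moreover the number of $(u,v)\in\mathcal N_n$ with neither $u$ nor $v$ a proper power has exact order $\lambda^{2n}$, and only $O(n3^n)$ pairs in $B_n\times B_n$ containing a proper power are prime.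
3. $|\mathcal N_n|=2n\,3^{\,n+\lfloor n/2\rfloor}\,(1+O(1/n))$.

**Theorem B (rank $r\ge2$).** The limit defining the non-prime density in rank $r$ exists, and
$$\delta_r=\max\Big\{1-\frac1{2r},\ \frac1r\Big(1+(r-1)\frac{\log(2r-3)}{\log(2r-1)}\Big)\Big\}.$$
The first term is the maximum exactly for $r=2,3,4$, and the second exactly for $r\ge5$.

## 2. A factorization is an intermediate subgroup

We recall three textbook facts: subgroups of free groups are free; a free group generated by $k$ elements has rank at most $k$; and finitely generated free groups are *Hopfian*, that is, a surjection between free groups of the same finite rank is an isomorphism. In particular an onto endomorphism of $F_r$ is an automorphism, and $r$ elements that generate a free group of rank $r$ form a free basis of it.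

The next lemma replaces maps by subgroups, which can be counted.

**Lemma 5.** Let $F=F_r$, $r\ge2$, $U=(u_1,\dots,u_r)\in F^r$, and $\varphi:x_i\mapsto u_i$.

(a) If $\varphi$ is not prime, there is a subgroup $H\ne F$ of rank $\le r$ that contains all $u_i$ and does not have $U$ as a free basis.

(b) If $r=2$ and $u_1,u_2$ do not commute, every $H$ as in (a) has rank $2$ and $\langle u_1,u_2\rangle\ne H$.

(c) If $H\ne F$ has rank $r$, contains all $u_i$, and $\langle U\rangle\ne H$, then $\varphi$ is not prime.

*Proof.* (a) Suppose first that $\varphi$ is not injective, and put $H=\langle U\rangle=\varphi(F)$. If $\operatorname{rank}H$ were $r$, then $\varphi:F\to H$ would be injective by the Hopf property. So $\operatorname{rank}H<r$; hence $H\ne F$, and the $r$-tuple $U$ is not a basis of $H$.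

Now suppose $\varphi$ is injective. Then $\varphi=\alpha\beta$ with neither $\alpha$ nor $\beta$ an automorphism. Put $H=\alpha(F)$. It has rank $\le r$ and contains $u_i=\alpha(\beta(x_i))$. If $H=F$, then $\alpha$ is onto, hence an automorphism, a contradiction. Suppose $U$ is a free basis of $H$. Then $\operatorname{rank}H=r$, so $\alpha:F\to H$ is injective by the Hopf property. Also $\alpha(\beta(F))=\langle U\rangle=H=\alpha(F)$, so $\beta(F)=F$, and $\beta$ is an automorphism, a contradiction.

(b) $H$ is not abelian, so its rank is $2$. If $\langle u_1,u_2\rangle=H$, then $(u_1,u_2)$ is a basis of $H$ by the Hopf property, a contradiction.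

(c) Take an isomorphism $\alpha:F\to H$ and put $\beta=\alpha^{-1}\varphi$. Then $\varphi=\alpha\beta$. The map $\alpha$ is not onto $F$ because $H\ne F$, and $\beta$ is not onto because $\langle U\rangle\ne H$. $\square$

## 3. Core graphs, arcs and tails

For a finitely generated $H\le F_r$ let $\Gamma=\Gamma_H$ be its pointed core graph (Stallings, Invent. Math. 71 (1983)), with base vertex $*$. It is a finite connected graph with oriented edges labelled by $x_1,\dots,x_r$, and it is *folded*: at each vertex at most one edge of each label enters and at most one leaves. Reading labels is a length-preserving bijection from the reduced closed paths at $*$ to $H$, and $H\cong\pi_1(\Gamma,*)$. Every vertex $\ne *$ has degree $\ge2$. If $\operatorname{rank}H\ge1$, then $\Gamma$ is not a point. Different subgroups have different graphs, and $H=F_r$ exactly when $\Gamma$ is the rose $R$ with $r$ petals. "Path" always means edge path.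

**Example.** The core graph of $\langle a,b^2\rangle$ has two vertices $*,p$, an $a$-loop at $*$, and $b$-edges $*\to p$ and $p\to *$. Now add a new vertex with an $a$-edge from it to $p$, and take the new vertex as base point. The result is the core graph of $\langle a\,bab^{-1}\,a^{-1},\ a\,b^2\,a^{-1}\rangle$. Its base vertex has degree $1$.

For a finite connected graph, the rank is $E-V+1$, so
$$\sum_{v}(\deg v-2)=2(\operatorname{rank}-1).\tag{3}$$
Let $X$ be a nonempty set of vertices that contains all vertices of degree $\ne2$. Cutting at $X$ divides the graph into *arcs*: paths between vertices of $X$ whose interior vertices are not in $X$. Viewing arcs as edges on $X$ does not change the rank, so there are $|X|+\operatorname{rank}-1$ arcs. A reduced path cannot turn around inside an arc, so a reduced path with both ends in $X$ is a concatenation of fully traversed arcs. Deleting an arc means deleting its edges and interior vertices. If the arc is non-separating, the rank drops by one; if it is separating, the ranks of the two sides add up to the old rank. A single edge is a case of this.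

**Lemma 6.** Let $e$ be a separating edge or arc of a pointed core graph $\Gamma$ (with $*$ not in the interior of the arc). Then the side $C$ not containing $*$ has rank $\ge1$. In a finite connected graph with all degrees $\ge2$, both sides of a separating edge or arc have rank $\ge1$.

*Proof.* Suppose $C$ is a tree. If $C$ is one vertex, that vertex has degree $1$ in $\Gamma$. Otherwise $C$ has at least two leaves, and one that is not the end of $e$ has degree $1$ in $\Gamma$. Either way a vertex $\ne *$ has degree $1$, a contradiction. The same argument applies to both sides when all degrees are $\ge2$. $\square$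

**Example: $\varphi_{a,b^2}$ is prime.** If not, Lemma 5 gives $H\ne F_2$ of rank $2$ with $a,b^2\in H$ and $\langle a,b^2\rangle\ne H$. In $\Gamma_H$ there is an $a$-loop at $*$, and $b^2$ is a closed path at $*$. If it runs twice around a $b$-loop, then $\Gamma_H\supseteq R$, and since the vertex of $R$ has full degree, $\Gamma_H=R$, excluded. Otherwise $\Gamma_H$ contains the core graph $\Gamma_0$ of $\langle a,b^2\rangle$, of rank $2$. If there were an edge $e$ outside $\Gamma_0$, then either $e$ is non-separating and $\Gamma_H-e\supseteq\Gamma_0$ has rank $1$, which is impossible, or $e$ is separating and by Lemma 6 $\Gamma_H$ has rank at least $2+1$, again impossible. So $\Gamma_H=\Gamma_0$ and $H=\langle a,b^2\rangle$, a contradiction.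

## 4. Edges crossed only once

From here to the end of Section 7, $F=F_2$.

By Lemma 5, each non-commuting non-prime pair lies in $H\times H$ for some $H\ne F$ of rank $2$. The sensible first attempt is the union bound $|\mathcal N_n|\lesssim\sum_H|H\cap B_n|^2$ over all such $H$. It gives nothing. Every non-commuting pair $(u,v)$ of words of even length is counted, by $H=\langle u,v\rangle$, which has rank $2$ and is proper. There are at least $3^{n-1}$ words of even length in $B_n$, and only $O(n3^n)$ commuting pairs (an element $u\ne1$ has a cyclic centralizer, with at most $2n+1$ elements in $B_n$). So the sum is at least $c\,9^n$. What has been forgotten is the condition $\langle u,v\rangle\ne H$. The graphs that spoil the sum have nearly $2n$ edges, and $u,v$ together have only $2n$ letters to spend, so most edges are crossed once. The next lemma says that under $\langle u,v\rangle\ne H$ a once-crossed edge forces a proper power.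

**Lemma 7.** Let $H\le F$ have rank $2$, let $u,v\in H$ not commute, and let $\langle u,v\rangle\ne H$. Then either one of $u,v$ is a proper power, or every edge of $\Gamma_H$ is crossed at least twice in total by the reduced closed paths representing $u$ and $v$.

*Proof.* Let $e$ be crossed at most once in total. If $e$ is separating, each closed path crosses it an even number of times, so it is not crossed at all. Then $u,v$ lie in $\pi_1$ of the side containing $*$. The other side has rank $\ge1$ by Lemma 6, so this side has rank $\le1$, and $u,v$ commute, a contradiction.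

So $e$ is non-separating, and $\pi_1(\Gamma_H-e,*)=\langle w\rangle$ is infinite cyclic. If $e$ is not crossed, $u$ and $v$ are powers of $w$ and commute, a contradiction. So, say, $u$ crosses $e$ exactly once and $v$ does not; the other case is the same with the names exchanged. Then $v=w^k$, with $k\ne0$ since $v\ne1$. Write $u=p\,e^{\pm1}q$ with $p,q$ paths in $\Gamma_H-e$. Take a maximal tree of $\Gamma_H-e$ and let $z$ be the loop at $*$ that goes through the tree to $e$, crosses it in the direction of $u$, and returns through the tree. Then $H$ is free on $z$ and $w$. Since $p$ followed by the tree path back to $*$ is an element of $\langle w\rangle$, and similarly for $q$, we get $u=w^izw^j$. Hence $H$ is free on $u,w$. If $|k|=1$, then $\langle u,v\rangle=H$, which is excluded. So $|k|\ge2$ and $v$ is a proper power. $\square$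

**Definition ($\mathcal D_n$).** Let $\mathcal D_n$ be the set of non-commuting $(u,v)\in B_n^2$ for which there is a rank-$2$ subgroup $H\ne F$ containing $u,v$ such that every edge of $\Gamma_H$ is crossed at least twice in total by $u,v$.

By Lemma 5(a),(b) and Lemma 7,
$$\mathcal N_n\subseteq\{u\text{ or }v\text{ a proper power}\}\cup\{\text{commuting pairs}\}\cup\mathcal D_n.\tag{4}$$
For example, $(ab^2,ab^{-2})\in\mathcal D_3$ with $H=\langle a,b^2\rangle$: each of the three edges is crossed twice. This is the shortest possible total length, by the following observation.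

**Tail and core.** Let $\operatorname{rank}H=2$, $H\ne F$, $\Gamma=\Gamma_H$. If $\deg *\ge2$, put $t=0$, $\Delta=\Gamma$, $o=*$. If $\deg *=1$, the *tail* is the arc of length $t\ge1$ from $*$ to the first vertex $o$ of degree $\ge3$, and $\Delta$ is the rest. In both cases $\Delta$ is a connected folded graph of rank $2$ with all degrees $\ge2$. Let $D$ be its number of edges. In the example of Section 3 with the added $a$-edge, $t=1$, $o=p$ and $D=3$. We claim
$$D\ge3 .\tag{5}$$
If $\Delta$ had only one vertex, foldedness would give $\Delta=R$. No further edge can be attached at a vertex of degree $4$, so $t=0$, $\Gamma=R$ and $H=F$, a contradiction. So $\Delta$ has $V\ge2$ vertices and $D=V+1\ge3$. In particular, for $(u,v)\in\mathcal D_n$ we have $|u|+|v|\ge2D\ge6$.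

**Radius two by hand.** $B_2$ has $17$ elements: $1$, four letters, the four squares $a^{\pm2},b^{\pm2}$, and eight mixed words such as $ab$. By the last remark $\mathcal D_2=\emptyset$. Among pairs without squares, (4) says that exactly the commuting ones are non-prime: $25$ with a trivial entry and $12\cdot2=24$ with $v=u^{\pm1}\ne1$. For $v=a^{\pm2}$, the entries $u=b^{\pm1}$ and the eight mixed words make $(u,a^{\pm1})$ a basis. Then $\varphi_{u,v}=\varphi_{u,a^{\pm1}}\circ\varphi_{a,b^2}$ is prime, since composing a prime endomorphism $\varphi$ with an automorphism $\theta$ keeps it prime: $\theta\varphi=\alpha\beta$ gives $\varphi=(\theta^{-1}\alpha)\beta$. The other seven entries $1,a^{\pm1},a^{\pm2},b^{\pm2}$ give non-prime pairs (for $b^{\pm2}$, factor as $\varphi_{b^{\pm2},a^{\pm1}}\circ\varphi_{a,b^2}$). By symmetry, $4\cdot7$ non-prime pairs have $v$ a square, $4\cdot7$ have $u$ a square, and $16$ are counted twice. So $|\mathcal N_2|=49+28+28-16=89$, out of $289$.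

## 5. Counting proper powers

We now count the first two sets in (4).

Nontrivial commuting elements are powers of a common root. If neither is a proper power, then $v=u^{\pm1}$. So the commuting pairs without a proper power have $u=1$ or $v=1$ or $v=u^{\pm1}$, and there are $O(3^n)$ of them.

**Lemma 8.** For $k\ge2$ let $Q_k(n)$ be the number of $h\ne1$ with $|h^k|\le n$. Then
$$Q_k(n)=\sum_{1\le m\le n/k}C_m\,3^{\lfloor(n-km)/2\rfloor},\qquad C_m=3^m+2+(-1)^m,\tag{6}$$
$$P_n=\lfloor n/2\rfloor\,3^{\lfloor n/2\rfloor}+O(3^{n/2}).\tag{7}$$

*Proof.* **Step 1: the formula for $Q_k$.** Write $h=gcg^{-1}$ reduced as written, with $c=c_1\cdots c_m$ cyclically reduced, $m\ge1$, $|g|=l$. Then $h^k=gc^kg^{-1}$ has length $2l+km$. For given $c$ and $l\ge1$, the last letter of $g$ must avoid $c_1^{-1}$ (no cancellation in $gc$) and $c_m$ (no cancellation in $cg^{-1}$). These two letters are distinct because $c$ is cyclically reduced. So the last letter has $2$ choices and each earlier one has $3$, which gives $2\cdot3^{l-1}$ admissible $g$. With $g=1$, the number of admissible $g$ with $|g|\le L$ is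
$$1+\sum_{l=1}^L2\cdot3^{l-1}=3^L .\tag{8}$$
Take $L=\lfloor(n-km)/2\rfloor$, sum over $c$, and use (1) with $r=2$.

**Step 2: squares dominate.** With $N=\lfloor n/2\rfloor$ we have $\lfloor(n-2m)/2\rfloor=N-m$, so
$$Q_2(n)=\sum_{m=1}^N\big(3^m+2+(-1)^m\big)3^{N-m}=N3^N+O(3^N).$$
Since $C_m\le3^m+3\le2\cdot3^m$,
$$\sum_{k\ge3}Q_k(n)\le2\cdot3^{n/2}\sum_{k\ge3}\sum_{m\ge1}3^{-m(k-2)/2}=O(3^{n/2}).$$
The double sum converges: with $q=3^{-1/2}$ it is $\sum_{j\ge1}\frac{q^j}{1-q^j}\le\frac{1}{1-q}\cdot\frac{q}{1-q}$. As $h$ is determined by $h^k$ and $k$, we have $Q_2(n)\le P_n\le\sum_{k\ge2}Q_k(n)$, and (7) follows. $\square$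

There is also an exact formula, $P_n=-\sum_{k\ge2}\mu(k)Q_k(n)$ with the Möbius function $\mu$. A proper power whose exponent over its root is $e\ge2$ is counted once in $Q_k$ for each $k\mid e$ with $k\ge 2$, and $-\sum_{k\mid e,\,k\ge2}\mu(k)=1$.

## 6. Graphs crossed twice: large ones have few loops, small ones are figure eights

It remains to bound $\mathcal D_n$. Crossing every edge twice reduces the number of edges from about $2n$ to about $n$, hence the number of graphs to about $3^n$. This alone is not enough, because one must still multiply by the number of pairs of loops. The two factors work against each other: when $\Delta$ has many edges there are many graphs but only subexponentially many loops per unit of length, and when $\Delta$ is small there are few graphs, and the worst one is $\langle a,b^2\rangle$. The elementary estimate behind the first half is used again in rank $r$.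

**Lemma 9.** Let $m\ge\ell\ge1$ be integers and let $x$ be an integer with $1\le x\le2m/\ell$. Then
$$\binom{m+x}x\le(9\ell/2)^{2m/\ell}\qquad\text{and}\qquad\Big(\frac{2m+x}x\Big)^x\le(9\ell/2)^{2m/\ell}.$$

*Proof.* We have $x\le2m$. So $\binom{m+x}x\le\frac{(m+x)^x}{x!}\le\big(\frac{e(m+x)}x\big)^x\le(3em/x)^x\le(9m/x)^x$, and $\frac{2m+x}x\le\frac{4m}x\le\frac{9m}x$. The function $x\log(9m/x)$ has derivative $\log(9m/x)-1\ge0$ for $x\le9m/e$, and $2m/\ell\le2m\le9m/e$. So $(9m/x)^x$ is at most its value at $x=2m/\ell$, which is $(9\ell/2)^{2m/\ell}$. $\square$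

**Proposition 10.** $|\mathcal D_n|=O(\lambda^{2n})$.

*Proof.* Let $(u,v)\in\mathcal D_n$ with $H$ and $\Gamma=\Gamma_H$ as in the definition, and let $t,\Delta,o,D$ be as in Section 4. Put $m=n-2t$.

**Step 1: reduce to loops in $\Delta$ and bound $D$.** Since $u,v\ne1$, and a reduced path that enters the tail from $o$ must run to $*$ and end there, we have $u=\tau u'\tau^{-1}$ and $v=\tau v'\tau^{-1}$, where $\tau$ is the tail path and $u',v'$ are reduced closed paths at $o$ in $\Delta$ of length $\le m$. Edges of $\Delta$ are crossed at least twice in total by $u',v'$, so $2D\le|u'|+|v'|\le2m$. With (5),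
$$3\le D\le m=n-2t.$$
Let $L_{\Delta,o}(m)$ be the number of reduced closed paths at $o$ in $\Delta$ of length $\le m$. Then
$$|\mathcal D_n|\le\sum_\Gamma L_{\Delta,o}(n-2t)^2,\tag{9}$$
summed over the pointed labelled graphs $\Gamma$ that occur.

**Step 2: count the graphs.** Let $X$ consist of $*$ and the vertices of $\Gamma$ of degree $\ne2$. By (3), $\sum_{x\in X}(\deg x-2)=2$. As $\deg *\ge1$, the vertices of $X\setminus\{*\}$, each contributing at least $1$, number at most $3$. So $\Gamma$ consists of $|X|+1\le5$ arcs. By foldedness an arc of length $x$ carries a reduced word, for which there are $4\cdot3^{x-1}\le2\cdot3^x$ choices. There are boundedly many topological types and at most $(n+1)^5$ length vectors. So the number of $\Gamma$ with given $(t,D)$ is at most $K(n+1)^53^{t+D}$. If $D\le M$ with $M$ fixed, there are finitely many $(\Delta,o)$, and only the word on the tail is free, so the number is at most $K_M3^t$.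

**Step 3: large $\Delta$ has few loops.** Let $X_\Delta$ consist of $o$ and the vertices of degree $\ge3$ in $\Delta$. By (3) there are at most two of the latter, so $|X_\Delta|\le3$, and $\Delta$ is a union of at most $4$ arcs. Let $\mathfrak a$ be a longest arc, of length $\ell\ge D/4$. Delete it. All components that remain have rank $\le1$: if $\mathfrak a$ is non-separating the rank drops to $1$; if it is separating, both sides have rank $\ge1$ by Lemma 6, with sum $2$.

A reduced closed path at $o$ of length $\le m$ is a concatenation of full arcs, so it has the form $s_0\mathfrak a^{\pm1}s_1\cdots\mathfrak a^{\pm1}s_q$, with $q\le m/\ell$ and $s_i$ reduced, possibly trivial, paths in these components. Once the directions of $\mathfrak a$ are chosen, the endpoints of each $s_i$ are known. In a connected graph of rank $\le1$, a reduced path with given endpoints is determined by its signed number of crossings of the edge outside a maximal tree. So a segment of length $\sigma$ has at most $2\sigma+1$ choices.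

Put $x=q+1$. Here $\ell\le D\le m$, so $x\le\frac m\ell+1\le\frac{2m}\ell$. For given $q$ there are $2^q$ choices of directions and at most $\binom{m+x}x$ choices of lengths $(\sigma_0,\dots,\sigma_q)$ with $\sum\sigma_i\le m$. By the inequality of arithmetic and geometric means, $\prod(2\sigma_i+1)\le\big(\frac{2m+x}x\big)^x$. There are at most $\frac m\ell+1\le2m$ values of $q$. With Lemma 9,
$$L_{\Delta,o}(m)\le2m\cdot2^{m/\ell}(9\ell/2)^{4m/\ell}\le2m\,(9\ell)^{4m/\ell}.$$
Since $(9\ell)^{8/\ell}\to1$ as $\ell\to\infty$ and $\ell\ge D/4$, we can fix $M$ such that $D>M$ implies $(9\ell)^{8/\ell}\le\frac32$. Then $L_{\Delta,o}(m)^2\le4m^2(3/2)^m$. As $D\le m$ and $t+m=n-t$, the part of (9) with $D>M$ is at most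
$$\sum_{t,D}K(n+1)^5\,3^{\,n-t}\cdot4m^2(3/2)^{n-2t}\le Cn^9\,(4.5)^n=O(\lambda^{2n}),$$
because $\lambda^2>4.53$.

**Step 4: small $\Delta$.** Let $D\le M$. We claim $L_{\Delta,o}(m)\le C\lambda^m$; as there are finitely many $(\Delta,o)$, it suffices to treat each one. If all degrees in $\Delta$ are $\le3$, then $L_{\Delta,o}(m)\le1+\sum_{s=1}^m3\cdot2^{s-1}\le3\cdot2^m$, and $2<\lambda$. Otherwise (3) shows that $\Delta$ has exactly one vertex $c$ of degree $4$ and all other degrees are $2$. So $\Delta$ is a figure eight with petals of lengths $p\le p'$, and $p+p'=D\ge3$ gives $p\ge1$, $p'\ge2$. Conjugating by a path of length $\le D$ from $o$ to $c$ and reducing is injective, so $L_{\Delta,o}(m)\le L_{\Delta,c}(m+2D)$. Reduced closed paths at $c$ are reduced words in two letters of weights $p,p'$. Lowering the weights to $1$ and $2$ can only increase the count of words of weight at most a given bound, so $L_{\Delta,c}(m)\le|\langle a,b^2\rangle\cap B_m|=\sum_{s\le m}h_s=O(\lambda^m)$ by Lemma 2. This proves the claim.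

The part of (9) with $D\le M$ is therefore $O\big(\sum_t3^t\lambda^{2(n-2t)}\big)=O(\lambda^{2n})$, because $3<\lambda^4$. $\square$

**Proof of Theorem A(1).** By (4), (7) and Proposition 10,
$$|\mathcal N_n|\le2|B_n|P_n+O(3^n)+O(\lambda^{2n})=O(n3^{3n/2}),$$
since $\lambda^2<3^{3/2}$. By Proposition 1, $|\mathcal N_n|\ge c\,3^{3n/2}$ for large $n$. As $\log|B_n\times B_n|\sim2n\log3$, the limit exists and equals $\frac34$. $\blacksquare$

## 7. The sharp count in rank two

For parts (2) and (3) we need to know which pairs with a proper power are prime, and how large the rest of $\mathcal N_n$ really is. A *primitive* element is one that belongs to a free basis of $F_2$.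

**Lemma 11.** $B_n$ contains $O(3^{n/2})$ primitive elements.

*Proof.* **Step 1: a conjugacy class of primitives is determined by its image $(p,q)\in\mathbb Z^2$.** Let $(u,w),(u',w')$ be bases such that $u,u'$ have the same image. The images of $(u,w)$ and $(u',w')$ are bases of $\mathbb Z^2$ with the same first vector, so the image of $w$ is $\pm$ the image of $w'$ plus a multiple of that of $u'$. Replacing $w'$ by a suitable $w'^{\pm1}u'^{\,j}$, we may assume that $w,w'$ have the same image too. The automorphism $u\mapsto u'$, $w\mapsto w'$ then acts trivially on $\mathbb Z^2$, so it is inner (Nielsen; Lyndon–Schupp, *Combinatorial Group Theory*, Prop. I.4.5). Hence $u,u'$ are conjugate.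

**Step 2: the cyclic length of this class is $|p|+|q|$.** After inverting generators, $p,q\ge0$, and they are coprime. We show by induction on $p+q$ that there is a primitive positive word with $p$ letters $a$ and $q$ letters $b$. The base cases are $a$ and $b$. If $p\ge q\ge1$, apply the automorphism $a\mapsto a$, $b\mapsto ab$ to the word for $(p-q,q)$; the result is positive with $(p-q)+q=p$ letters $a$ and $q$ letters $b$. The case $q>p\ge1$ is symmetric. A positive word is cyclically reduced, so its class has cyclic length $p+q$.

**Step 3: count.** There are at most $4\ell$ pairs $(p,q)$ with $|p|+|q|=\ell$, hence at most $4\ell$ classes of cyclic length $\ell$, each with at most $\ell$ cyclically reduced elements (the cyclic permutations of one). By (8) each cyclically reduced element of length $\ell$ has $3^{\lfloor(n-\ell)/2\rfloor}$ conjugates $gcg^{-1}$, reduced as written, in $B_n$. So the number of primitives in $B_n$ is at most $\sum_\ell4\ell^2\,3^{\lfloor(n-\ell)/2\rfloor}=O(3^{n/2})$. $\square$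

**Proof of Theorem A(2),(3).**

**Step 1: prime pairs with a proper power.** Let $v=w^k$, $k\ge2$, and let $\varphi_{u,v}$ be prime. Since $\varphi_{u,v}=\varphi_{u,w}\circ\varphi_{a,b^k}$ and $\varphi_{a,b^k}$ is not onto, $\varphi_{u,w}$ is an automorphism, so $u$ is primitive. With the symmetric case, Lemma 11 and (7), there are at most $2\cdot O(3^{n/2})\cdot O(n3^{n/2})=O(n3^n)$ such pairs.

**Step 2: non-prime pairs without a proper power, upper bound.** By (4), the count of commuting pairs, and Proposition 10, there are $O(3^n)+O(\lambda^{2n})=O(\lambda^{2n})$.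

**Step 3: the same pairs, lower bound.** Let $H=\langle a,b^2\rangle$ and consider $u,v\in H\cap B_n$ with even $a$-exponent sum, neither a proper power. If they commute, $\varphi_{u,v}$ is not injective. Otherwise $\langle u,v\rangle\subsetneq H$, since $a$ has odd $a$-exponent sum, and $H\subsetneq F$ has rank $2$, so Lemma 5(c) applies. In both cases the pair is non-prime. Multiplying by $a$ on the right when necessary is an at most two-to-one map from $H\cap B_{n-1}$ to the elements of $H\cap B_n$ with even $a$-exponent sum, so there are at least $\frac12|H\cap B_{n-1}|\ge c\lambda^n$ of these by Lemma 2. At most $P_n=O(n3^{n/2})=o(\lambda^n)$ of them are proper powers. So there are at least $c'\lambda^{2n}$ such pairs for large $n$.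

**Step 4: assemble.** The number of pairs in $B_n\times B_n$ with at least one proper power is $2|B_n|P_n-P_n^2$, and $P_n^2=O(n^23^n)$. By Step 1 all but $O(n3^n)$ of them are non-prime. Hence $|\mathcal N_n|-2|B_n|P_n$ is $-O(n^23^n)$ plus a quantity of exact order $\lambda^{2n}$. As $\lambda^2>3$, this proves (2). Now insert (7) and $|B_n|=2\cdot3^n-1$:
$$|\mathcal N_n|=4\lfloor n/2\rfloor\,3^{n+\lfloor n/2\rfloor}+O(3^{3n/2})+O(\lambda^{2n}).$$
Since $4\lfloor n/2\rfloor=2n+O(1)$ and $\lambda^2<3^{3/2}$, this is (3). $\blacksquare$

## 8. Rank $r$: peeling off entries that cross an edge once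

For $r=2$, Theorem B is Theorem A(1): there the second term is $\frac12<\frac34$. From now on $r\ge3$, $F=F_r$, $\beta=2r-1$, and
$$\kappa_j=\frac{\log(2j-1)}{\log\beta}\qquad(\kappa_1=0,\ \kappa_r=1).$$
The *exponent* of a family of finite sets $S(n)$ is $\limsup\log|S(n)|/(n\log\beta)$. By Propositions 1 and 3 the non-prime tuples have exponent at least
$$\mu=\max\{r-\tfrac12,\ 1+(r-1)\kappa_{r-1}\},$$
with lower bounds valid for all large $n$. We need the matching upper bound.

In rank two, an edge crossed once made the other entry a proper power. In rank $r$ it only says that the other $r-1$ entries lie in a smaller subgroup and are not a basis of it. This is the same kind of condition with one entry less, so we set up a recursion.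

**Definition ($\mathcal D_k(n)$ and $\mathcal D_k^*(n)$).** For $1\le k\le r$ let $\mathcal D_k(n)$ be the set of $U\in B_n^k$ for which there is $H\ne F$ with $\operatorname{rank}H\le k$, all $u_i\in H$, and $U$ not a free basis of $H$. Let $\mathcal D_k^*(n)$ be the set of those $U\in\mathcal D_k(n)$ for which some such $H$ has every edge of $\Gamma_H$ crossed at least twice in total by the $u_i$. Let $d_k,d_k^*$ be their exponents.

For example, $\mathcal D_1(n)$ consists of $1$ and the proper powers in $B_n$. By Lemma 5(a), every non-prime $r$-tuple in $B_n^r$ lies in $\mathcal D_r(n)$. The trivial tuple lies in every $\mathcal D_k^*(n)$ (with $H=1$), so these sets are nonempty.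

**Lemma 12.** $d_1\le d_1^*$, and $d_k\le\max(1+d_{k-1},\,d_k^*)$ for $2\le k\le r$. Hence
$$d_r\le\max_{1\le j\le r}(r-j+d_j^*).\tag{10}$$

*Proof.* Given $U\in\mathcal D_k(n)$, choose $H$ as in the definition with $\Gamma=\Gamma_H$ having the fewest edges.

**Step 1: every edge is crossed.** Suppose $e$ is not crossed. Pass to the pointed core of the component of $\Gamma-e$ containing $*$, that is, to the union of the reduced closed paths at $*$ in it. Its rank is smaller than that of $\Gamma$, by Lemma 6 in the separating case, hence $<k\le r$. So its subgroup is not $F$, contains all $u_i$, does not have the $k$-tuple $U$ as a basis, and its graph has fewer edges. This contradicts the choice of $H$.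

**Step 2: an edge crossed exactly once.** Suppose $e$ is crossed exactly once in total, by $u_i$. A closed path crosses a separating edge an even number of times, so $e$ is non-separating. As in the proof of Lemma 7, $H=\langle u_i\rangle*H'$ with $H'=\pi_1(\Gamma-e,*)$: with $z$ the loop through $e$ along a maximal tree of $\Gamma-e$, we have $H=\langle z\rangle*H'$ and $u_i=h_1zh_2$ with $h_1,h_2\in H'$. The remaining entries lie in $H'$, where $\operatorname{rank}H'\le k-1<r$, so $H'\ne F$. They are not a basis of $H'$, since otherwise $U$ would be a basis of $H$. For $k=1$ this is impossible, because $H'$ is trivial and the empty tuple is a basis of it. For $k\ge2$ the remaining tuple lies in $\mathcal D_{k-1}(n)$.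

**Step 3: conclude.** If no edge is crossed exactly once, then $U\in\mathcal D_k^*(n)$. So $\mathcal D_1(n)=\mathcal D_1^*(n)$, and $|\mathcal D_k(n)|\le|\mathcal D_k^*(n)|+k|B_n|\,|\mathcal D_{k-1}(n)|$ for $k\ge2$. Take exponents, and iterate to get (10). $\square$

## 9. Long arcs against the components between them

We now bound $d_k^*$. Long arcs make many graphs but use up the length of the loops twice; the rest of the length is spent in the components between the long arcs, at growth rate $2s-1$ if their ranks are at most $s$.

**Lemma 13.** $d_1^*\le\frac12$, and $d_k^*\le\max(k\kappa_k,\,k/2)$ for $2\le k<r$. For $k=r$, fix $\ell\ge1$ and call arcs of length $\ge\ell$ long. The tuples for which all components of $\Gamma$ minus the long arcs have rank $\le r-1$ have exponent at most $\max(r\kappa_{r-1},r/2)+r\varepsilon_\ell/\log\beta$, where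
$$\varepsilon_\ell=\frac{2\log(12r)+4\log(9\ell/2)}\ell\to0\quad(\ell\to\infty).$$

*Proof.* Let $U\in\mathcal D_k^*(n)$ with $H$ as in the definition and $\Gamma=\Gamma_H$. If $\Gamma$ is a point, $U$ is trivial. So let $j=\operatorname{rank}\Gamma\in[1,k]$.

**Step 1: count the graphs.** Let $X$ consist of $*$ and the vertices of degree $\ne2$. By (3), $\sum_X(\deg-2)=2j-2$, and $\deg *\ge1$, so $|X|\le2j$, and $\Gamma$ is a union of $|X|+j-1\le3k$ arcs. Every edge is crossed twice, so $\Gamma$ has at most $\frac12\sum|u_i|\le kn/2$ edges. There are boundedly many topological types, at most $(kn+1)^{3k}$ length vectors, and $2r\beta^{x-1}\le2\beta^x$ labels for an arc of length $x$. Fix $\ell$, and let $E_L$ be the total length of the long arcs. Given type and lengths, there are at most $2^{3k}\beta^{E_L+3k\ell}$ labelled graphs. Let $s$ be the largest rank of a component of $\Gamma$ minus the long arcs (their interiors deleted), and $\sigma=\max(s,1)$.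

**Step 2: count loops in a given graph.** Let $n\ge\ell$. Consider a reduced closed path at $*$ of length $\le n$ whose traversals of long arcs have total length $L$. It has the form $s_0\mathfrak a_1s_1\cdots\mathfrak a_qs_q$ with $\mathfrak a_i$ oriented long arcs, $q\le n/\ell$, and $s_i$ reduced paths in the complementary components, of lengths $\sigma_i$ with $\sum\sigma_i\le n-L$. Collapsing a maximal tree of a component of rank $s'\le s$ shows that a reduced path of length $\sigma_i$ with given endpoints is determined by an element of $F_{s'}$ of length $\le\sigma_i$. The number of these elements is $1$ for $s'=0$, is $2\sigma_i+1$ for $s'=1$, and for $s'\ge2$ is $1+\sum_{h=1}^{\sigma_i}2s'(2s'-1)^{h-1}$, where $2s'(2s'-1)^{h-1}\le2(2s'-1)^h$. In all cases it is at most $2(\sigma_i+1)(2\sigma-1)^{\sigma_i}$.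

Put $x=q+1\le2n/\ell$. There are at most $(6k)^q$ choices of the $\mathfrak a_i$, at most $\binom{n+x}x$ choices of the lengths $\sigma_i$, and $\prod(\sigma_i+1)\le\big(\frac{n+x}x\big)^x$. There are at most $2n$ values of $q$. So, by Lemma 9 with $m=n$, the number of these paths is at most
$$2n\max_{1\le x\le2n/\ell}\Big[(12k)^x\tbinom{n+x}x\big(\tfrac{n+x}x\big)^x\Big](2\sigma-1)^{n-L}\le2n\,e^{\varepsilon_\ell n}(2\sigma-1)^{n-L},$$
where $12k\le12r$ was used in $\varepsilon_\ell$.

**Step 3: combine.** If $u_i$ has long length $L_i$, then $\sum L_i\ge2E_L$, because every long edge is crossed twice. Summing over the polynomially many types, length vectors and $(L_i)$, the number of tuples with a given $\sigma$ is at most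
$$n^{O(1)}C_\ell\,e^{k\varepsilon_\ell n}\max_{0\le E_L\le kn/2}\beta^{E_L}(2\sigma-1)^{kn-2E_L}.$$
The logarithm of the quantity to be maximized is linear in $E_L$, so the maximum is at an end point: $(2\sigma-1)^{kn}$ or $\beta^{kn/2}$. The exponent is at most $\max(k\kappa_\sigma,k/2)+k\varepsilon_\ell/\log\beta$. For $k<r$ use $\sigma\le k$ and let $\ell\to\infty$; for $k=1$, $\kappa_1=0$ gives $\frac12$. For $k=r$ and $s\le r-1$ use $\sigma\le r-1$. $\square$

For $k=r$ and $s=r$ the estimate of Lemma 13 would give the exponent $r\kappa_r=r$, which is trivial. Here we must use $H\ne F$.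

**The shape of $\Gamma$ when $k=r=s$.** Some component $C$ of $\Gamma$ minus the long arcs has rank $r=\operatorname{rank}\Gamma$. A long arc $\mathfrak a$ cannot be non-separating, since the rank would drop. So it separates $\Gamma$ into $\Gamma_1\ni *$ and $\Gamma_2\not\ni *$. By Lemma 6, $\Gamma_2$ has rank $\ge1$, so $\Gamma_1$ has rank $<r$; hence $C\subseteq\Gamma_2$, and $\Gamma_1$ is a tree. Let $x\in X$ be the end of $\mathfrak a$ in $\Gamma_1$. A leaf of $\Gamma_1$ other than $x$ has degree $1$ in $\Gamma$, so it is $*$. So $\Gamma_1$ is a path from $*$ to $x$. If $x\ne *$, then $\deg_\Gamma x=2$, contradicting $x\in X$. So $\Gamma_1=\{*\}$, $\deg *=1$, and $\mathfrak a$ is the tail. Hence the only possible long arc is the tail.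

Write $\Gamma$ as a tail of length $t\ge0$ together with $\Delta$, based at $o$, as in Section 4. The tail, if any, is crossed by some $u_i$, hence twice by it, so $t\le n/2$. All degrees in $\Delta$ are $\ge2$ and $\operatorname{rank}\Delta=r$. Moreover $\Delta$ has at least two vertices: otherwise its vertex has degree $2r$, foldedness leaves no room for a tail, and $H=F$. All arcs other than the tail are shorter than $\ell$, so there are at most $n^{O(1)}C_\ell\beta^t$ such labelled graphs, and each accounts for at most $L_{\Delta,o}(n-2t)^r$ tuples, with $L_{\Delta,o}$ defined as in Section 6.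

## 10. Loops in a rank-$r$ graph with at least two vertices

We need a growth rate for $\Delta$ that is smaller than $2r-1$. The idea is to contract all but two vertices' worth of a maximal tree and to compute with two-vertex graphs.

**Lemma 14.** Let $r\ge3$ and let $\lambda_r$ be the root $>2r-3$ of
$$\Phi_2(\lambda)=(\lambda^2-1)(\lambda+3-2r)-4(r-1).$$
If $\Delta$ is a finite connected graph of rank $r$ with all degrees $\ge2$ and at least two vertices, and $o$ is a vertex, then $L_{\Delta,o}(m)\le C(1+m)^C\lambda_r^m$ with $C=C(r)$.

*Proof.* $\Phi_2$ is negative at $2r-3$ and strictly increasing beyond it, and it is unbounded, so $\lambda_r$ exists and is unique.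

**Step 1: reduce to two vertices.** Remove one edge from a maximal tree of $\Delta$, and contract each of the two trees of the resulting spanning forest. Reduced closed paths at $o$ map to closed paths at the image of $o$ without increasing length, by omitting the forest edges. The map is injective on reduced closed paths: before, between and after the non-forest edges, a reduced path follows the unique reduced forest path between known endpoints. The image is reduced: if it contained $e\bar e$, the forest path between them would join a vertex to itself, so it would be trivial, and the original path would backtrack.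

The quotient $\Delta'$ has two vertices, rank $r$ and $r+1$ edges: $l_1,l_2$ loops at the two vertices and $c\ge1$ connecting edges, with
$$l_1+l_2+c=r+1 .$$
The tree $T_i$ that is contracted to vertex $i$ has $|T_i|-1$ edges, so $2l_i+c=\sum_{v\in T_i}\deg v-2(|T_i|-1)=2+\sum_{v\in T_i}(\deg v-2)\ge2$. There are finitely many such $\Delta'$.

**Step 2: the eigenvalue equation.** Let $M$ be the non-backtracking matrix of $\Delta'$, indexed by oriented edges, with $M_{e,e'}=1$ if $e'$ starts where $e$ ends and $e'\ne\bar e$, and $0$ otherwise. Let $\rho$ be its spectral radius. The number of reduced paths of length $s\ge1$ is the sum of the entries of $M^{s-1}$, which is at most $C(1+s)^C\max(\rho,1)^s$ by the Jordan form. By Perron–Frobenius, $\rho$ is an eigenvalue. Suppose $\lambda=\rho>1$ and $Mf=\lambda f$, $f\ne0$. Put $y(v)=\sum f(e)$ over the oriented edges $e$ starting at $v$. For $e$ from $v$ to $w$,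
$$\lambda f(e)=y(w)-f(\bar e),\qquad\lambda f(\bar e)=y(v)-f(e),$$
and eliminating $f(\bar e)$ gives $(\lambda^2-1)f(e)=\lambda y(w)-y(v)$. Sum over all $e$ starting at $v$: with $A$ the adjacency matrix and $\mathrm{Deg}$ the degree matrix, loops counting twice in both,
$$(\lambda^2-1)y=\lambda Ay-\mathrm{Deg}\,y .$$
Also $y\ne0$, since $y=0$ would give $(\lambda^2-1)f=0$. So $\det\big((\lambda^2-1)I-\lambda A+\mathrm{Deg}\big)=0$. (This is the part that we need of Bass's formula $\det(I-zM)=(1-z^2)^{|E|-|V|}\det(I-zA+z^2(\mathrm{Deg}-I))$; H. Bass, Internat. J. Math. 3 (1992).) For $\Delta'$ the diagonal entries are $\lambda^2-1-2l_i\lambda+2l_i+c=(\lambda-1)(\lambda+1-2l_i)+c$ and the off-diagonal entries are $-c\lambda$. So $\lambda=\rho$ is a root of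
$$\big((\lambda-1)(\lambda+1-2l_1)+c\big)\big((\lambda-1)(\lambda+1-2l_2)+c\big)-c^2\lambda^2=(\lambda-1)\Phi(\lambda).$$
Expanding with $S=\lambda+1$, $l_1+l_2=r+1-c$ and $c^2-c^2\lambda^2=-(\lambda-1)c^2S$,
$$\Phi=(\lambda-1)\big(S^2-2(r+1-c)S+4l_1l_2\big)+2cS-2c(r+1)+2c^2-c^2S.$$

**Step 3: $\Phi(\lambda)>0$ for $\lambda>\lambda_r$.** This shows that $\max(\rho,1)\le\lambda_r$. Let $\lambda>\lambda_r$; then $\lambda>2r-3\ge r$, $\lambda>3$ and $\Phi_2(\lambda)>0$.

*Case $c\ge2$.* Drop $4l_1l_2\ge0$ and call the result $\psi(c)$. For real $c\in[2,r+1]$,
$$\psi'(c)=2(\lambda-1)S+2S-2(r+1)+4c-2cS=2\lambda(\lambda+1)-2(r+1)-2c(\lambda-1).$$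
Inserting the largest value $c=r+1$ gives $\psi'(c)\ge2\lambda(\lambda+1)-2(r+1)\lambda=2\lambda(\lambda-r)\ge0$. Hence
$$\Phi\ge\psi(2)=(\lambda-1)S\big(S-2(r-1)\big)+4S-4(r+1)+8-4S=\Phi_2(\lambda)>0.$$

*Case $c=1$.* The degree condition $2l_i+1\ge2$ gives $l_1,l_2\ge1$; as $l_1+l_2=r$, we have $l_1l_2\ge r-1$. Since $S^2-2rS+4(r-1)=(S-2)(S-2(r-1))=(\lambda-1)(\lambda+3-2r)$,
$$\Phi\ge(\lambda-1)^2(\lambda+3-2r)+\lambda+1-2r.$$
From $\Phi_2(\lambda)>0$ we get $\lambda+3-2r>\frac{4(r-1)}{\lambda^2-1}$, and $\lambda+1-2r>-2$. So
$$\Phi>\frac{4(r-1)(\lambda-1)}{\lambda+1}-2\ge4-2>0,$$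
because $r-1\ge2$ and $\frac{\lambda-1}{\lambda+1}>\frac12$ for $\lambda>3$.

**Step 4: conclude.** The number of reduced paths of length $\le m$ in $\Delta'$ is at most $C(1+m)^C\lambda_r^m$, with $C$ depending only on $r$ as there are finitely many $\Delta'$. By Step 1 this bounds $L_{\Delta,o}(m)$. $\square$

By the end of Section 9 and Lemma 14, the case $k=r=s$ contributes at most
$$n^{O(1)}C_\ell\max_t\beta^t\lambda_r^{r(n-2t)}\le n^{O(1)}C_\ell\,\lambda_r^{rn},$$
as $\beta=2r-1\le3^{2r}\le\lambda_r^{2r}$. Its exponent does not depend on $\ell$. Together with Lemma 13, letting $\ell\to\infty$,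
$$d_r^*\le\max\Big\{r\kappa_{r-1},\ \frac r2,\ \frac{r\log\lambda_r}{\log\beta}\Big\}.\tag{11}$$

## 11. Comparing the exponents

**Proof of Theorem B.** Let $r\ge3$. We check that every term in (10) is at most $\mu=\max\{r-\frac12,1+(r-1)\kappa_{r-1}\}$.

**Step 1: the terms $j<r$.** For $j=1$, Lemma 13 gives $r-1+\frac12=r-\frac12$. For $2\le j\le r-1$ it gives $r-j+\max(j\kappa_j,\,j/2)$. First, $r-j+\frac j2\le r-1$. Next, $y\log(2y-1)$ has second derivative $\frac2{2y-1}-\frac2{(2y-1)^2}\ge0$ for $y\ge1$, so $r-j+j\kappa_j$ is convex in $j$, and on $[2,r-1]$ it is maximal at an end. At $j=2$ it is $r-2+2\kappa_2\le r-\frac12$, because $\kappa_2\le\frac34$ is equivalent to $81\le(2r-1)^3$, which holds for $r\ge3$. At $j=r-1$ it is $1+(r-1)\kappa_{r-1}$.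

**Step 2: the first two terms of (11).** We have $\frac r2\le r-\frac12$, and $r\kappa_{r-1}\le1+(r-1)\kappa_{r-1}$ since $\kappa_{r-1}\le1$.

**Step 3: the term with $\lambda_r$.** For $r=3$, $\Phi_2(3.65)=12.3225\cdot0.65-8>0$, so $\lambda_3^3<3.65^3<48.7<55.9<5^{5/2}$. For $r=4$, $\Phi_2(5.43)=28.4849\cdot0.43-12>0$, so $\lambda_4^4<5.43^4<870<907<7^{7/2}$. So for $r=3,4$ the term is at most $r-\frac12$.

For $r\ge5$ put $m=2r-3\ge7$. The equation $\Phi_2(\lambda_r)=0$ reads $(\lambda_r^2-1)(\lambda_r-m)=2(m+1)$, and $\lambda_r>m$, so
$$\lambda_r=m+\frac{2(m+1)}{\lambda_r^2-1}\le m+\frac2{m-1}.$$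
With $r=\frac{m+3}2$,
$$r\log\frac{\lambda_r}m\le\frac{m+3}2\cdot\frac2{m(m-1)}=\frac{m+3}{m(m-1)}\le\frac2{m+1}\le\log\Big(1+\frac2m\Big).$$
The second inequality is $m^2-6m-3\ge0$, true for $m\ge7$. The last is $\log(1+y)\ge\frac{2y}{2+y}$ at $y=\frac2m$. So $\lambda_r^r\le m^{r-1}(m+2)=(2r-3)^{r-1}(2r-1)$, that is, $\frac{r\log\lambda_r}{\log\beta}\le1+(r-1)\kappa_{r-1}$.

**Step 4: conclude.** By (10), $d_r\le\mu$. All non-prime tuples lie in $\mathcal D_r(n)$, and $\log|B_n^r|\sim rn\log\beta$, so $\delta_r\le\mu/r$. Propositions 1 and 3 give the lower bound $\mu/r$ for the liminf. So the limit exists and equals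
$$\frac\mu r=\max\Big\{1-\frac1{2r},\ \frac1r\Big(1+(r-1)\frac{\log(2r-3)}{\log(2r-1)}\Big)\Big\}.$$
Which term is the maximum was decided in Lemma 4. $\blacksquare$
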